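# Distortion and Galois conjugation in the golden Thompson group of the circle

## 1. A translation shortened by the golden dilation

Let $\tau=\frac{\sqrt5-1}{2}$ and $\varphi=1/\tau$. Since $\tau^2=1-\tau$, we have $\varphi=1+\tau$ and $\varphi^2=1+\varphi$. Consider two affine maps of the line,
$$a(x)=x+1,\qquad b(x)=\varphi x .$$
A direct computation gives $b^ja\,b^{-j}(x)=\varphi^j(\varphi^{-j}x+1)=x+\varphi^j$ for every $j\in\mathbb Z$. Put $N_k=\varphi^{2k}+\varphi^{-2k}$. Then $N_0=2$ and $N_1=\varphi^2+\tau^2=(1+\varphi)+(1-\tau)=3$. Moreover $N_{k+1}=N_1N_k-N_{k-1}=3N_k-N_{k-1}$, so every $N_k$ is an integer: $2,3,7,18,47,123,\dots$ Composing the translations by $\varphi^{2k}$ and by $\varphi^{-2k}$,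
$$a^{N_k}=\big(b^{2k}a\,b^{-2k}\big)\big(b^{-2k}a\,b^{2k}\big)=b^{2k}\,a\,b^{-4k}\,a\,b^{2k}.$$
The right side has $8k+2$ letters, while $N_k\ge\varphi^{2k}$ grows exponentially. For $k=5$ the power $a^{123}$ is written with $42$ letters. Powers of $a$ are far shorter than they look.

**Definition (Gromov).** Let $\Gamma$ be a group generated by a finite set $S$, and let $l_S$ be word length with respect to $S\cup S^{-1}$. An element $f\in\Gamma$ is *distorted* in $\Gamma$ if $l_S(f^n)/n\to0$. An element $f$ of an arbitrary group $G$ is *distorted in $G$* if it is distorted in some finitely generated subgroup $\Gamma\subset G$ that contains it.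

Changing $S$ changes $l_S$ by at most a bounded factor, so the condition does not depend on $S$. Since $l_S(f^{m+n})\le l_S(f^m)+l_S(f^n)$, Fekete's lemma shows that
$$\ell^\infty_S(f)=\lim_{n\to\infty}\frac{l_S(f^n)}{n}$$
exists, and $f$ is distorted in $\langle S\rangle$ exactly when $\ell_S^\infty(f)=0$. In the example the limit exists and vanishes along $n=N_k$, so $a$ is distorted in $\langle a,b\rangle$. An element of finite order is always distorted, because $l_S(f^n)$ stays bounded. Only elements of infinite order are interesting.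

Now wrap the line up. Let $\mathbb S^1=\mathbb R/\mathbb Z$ and let $R_\tau$ be the rotation $x\mapsto x+\tau$. The dilation $b$ does not descend to the circle, but piecewise-linear maps can imitate it locally. Let $\mathrm{PL}_+(\mathbb S^1)$ be the group of orientation-preserving piecewise-linear homeomorphisms of $\mathbb S^1$. A theorem of Banecki and Szarek says that all irrational rotations are distorted in $\mathrm{PL}_+(\mathbb S^1)$, so $R_\tau$ is distorted there. What happens if we allow only "golden" pieces, those whose arithmetic is the one in the example above?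

Write $A=\mathbb Z[\tau]=\mathbb Z+\mathbb Z\tau$. It is a ring, it contains $\mathbb Z$, it is dense in $\mathbb R$ because $\tau$ is irrational, and $\tau$ is a unit in it, with inverse $\varphi=1+\tau\in A$.

**Definition.** $F_\tau$ is the set of $f\in\mathrm{PL}_+(\mathbb S^1)$ whose break points lie in $A/\mathbb Z$, whose slopes are powers of $\tau$, and which satisfy $f(A/\mathbb Z)=A/\mathbb Z$.

This is the circle version of a Thompson group associated with the golden number; the interval version was introduced by Sean Cleary. The rotations in $F_\tau$ are exactly those by elements of $A$, and $F_\tau$ is countable. The question, taken from Leonardo Dinamarca Opazo, "Distortion in groups of generalized piecewise-linear transformations", arXiv:2406.13723 (2024), is this: **does $F_\tau$ contain a distorted element of infinite order?**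

The answer is no: the distorted elements of $F_\tau$ are exactly those of finite order. In particular $R_\tau$ is distorted in $\mathrm{PL}_+(\mathbb S^1)$ but not in $F_\tau$. The precise statement is Theorem 1 in Section 7.

To prove that $f$ is undistorted, one looks for a function $U\ge0$ on the group with $U(gf)\le U(g)+U(f)$ and $U(f^{-1})=U(f)$. Such a function satisfies $U(f^n)\le(\max_SU)\,l_S(f^n)$ whenever $f\in\langle S\rangle$, so linear growth of $U(f^n)$ forces linear growth of $l_S(f^n)$. We shall need two such functions.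

## 2. Three elements of $F_\tau$

**Observation.** For $L\in A$, $L>0$, put $C_L=\mathbb R/L\mathbb Z$. Let $L,M\in A_{>0}$ and let $f:C_L\to C_M$ be an orientation-preserving PL homeomorphism with slopes in $\tau^{\mathbb Z}$, breaks in $A/L\mathbb Z$, and $f(0)\in A/M\mathbb Z$. Then $f(A/L\mathbb Z)=A/M\mathbb Z$.

Indeed, take a lift $\tilde f:\mathbb R\to\mathbb R$. Then $\tilde f(0)\in A$. Going right from $0$, the first piece is $\tau^kx+\tilde f(0)$. At the first break $x_1>0$ we have $x_1\in A$, so $\tilde f(x_1)\in A$, and the next piece is $\tau^lx+\big(\tilde f(x_1)-\tau^lx_1\big)$, again with constant in $A$. Continue in this way over $[0,L]$; outside, use $\tilde f(x+L)=\tilde f(x)+M$. All pieces have the form $\tau^kx+c$ with $c\in A$. Since $\tau^k$ is a unit of $A$, $\tilde f(x)\in A$ if and only if $x\in A$. As $\tilde f$ is onto $\mathbb R$, $\tilde f(A)=A$.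

We shall use $\tau+\tau^2=1$, $\tau^2+\tau^3=\tau$, $\tau^3=2\tau-1$ and $1-\tau^3=2\tau^2$. Here are three test elements. Each satisfies the Observation with $L=M=1$, so each lies in $F_\tau$.

The first is the rotation $R_\tau$, which has no breaks.

The second has a fixed point at $0$:
$$g(x)=\varphi x\ \text{ on }[0,\tau^2],\qquad g(x)=\tau x+\tau^2\ \text{ on }[\tau^2,1].$$
The pieces agree at $\tau^2$, since $\varphi\tau^2=\tau=\tau^3+\tau^2$, and $g(1)=\tau+\tau^2=1$.

The third is
$$u(x)=\begin{cases}\tau x+2\tau^2,&x\in[0,\tau^2),\\ \varphi x-\tau,&x\in[\tau^2,\tau),\\ x-\tau^3,&x\in[\tau,1).\end{cases}$$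
The three images are $[2\tau^2,1)$, $[0,\tau^2)$ and $[\tau^2,2\tau^2)$, because $\tau^3+2\tau^2=1$, $1-\tau=\tau^2$, $\tau-\tau^3=\tau^2$ and $1-\tau^3=2\tau^2$. They fit together cyclically, so $u$ is a homeomorphism of the circle.

For the cyclic group $\langle R_\tau\rangle$ with $S=\{R_\tau\}$ we have $l_S(R_\tau^n)=|n|$, trivially. The difficulty is that adding generators such as $g$ and $u$ might shorten the powers.

We recall what we need about **rotation numbers**. If $\tilde f$ is a lift of an orientation-preserving circle homeomorphism, then $\alpha=\lim\tilde f^n(x)/n$ exists and does not depend on $x$; its class mod $1$ is the rotation number of $f$. It is invariant under orientation-preserving conjugation. It is rational if and only if $f$ has a periodic point, that is, if and only if some $f^q$, $q\ge1$, has a fixed point. On $\mathbb R/L\mathbb Z$ one divides by $L$, so the rotation $R_\beta$ of $\mathbb R/L\mathbb Z$ has rotation number $\beta/L$ mod $1$.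

## 3. Counting break points

The first thing to try as $U$ is the number $BR(f)$ of break points. For a PL homeomorphism $f$ between circles put
$$J_f(x)=\log\frac{D_+f(x)}{D_-f(x)} ,$$
which is nonzero exactly at the break points. The chain rule gives
$$J_{gf}(x)=J_f(x)+J_g(f(x)),\qquad J_{f^n}(x)=\sum_{i=0}^{n-1}J_f(f^ix),\qquad J_{f^{-1}}(x)=-J_f(f^{-1}x).$$
A break of $gf$ is therefore a break of $f$ or the $f$-preimage of a break of $g$, and the breaks of $f^{-1}$ are the images of those of $f$. So $BR(gf)\le BR(g)+BR(f)$ and $BR(f^{-1})=BR(f)$. For a finite set $S$ with $B=\max_SBR$, and $f^n\in\langle S\rangle$,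
$$BR(f^n)\le B\cdot l_S(f^n).\tag{1}$$

Test this on $g$. Its slopes are $\varphi$ to the right of $0$ and $\tau$ to the left of $0$ (that is, of $1$), so $J_g(0)=2\log\varphi$; likewise $J_g(\tau^2)=-2\log\varphi$. The point $\tau^2$ has an infinite orbit, with no other break on it. Hence $J_{g^n}(g^{-i}\tau^2)=-2\log\varphi$ for $0\le i\le n-1$, while $J_{g^n}(0)=2n\log\varphi$. So $BR(g^n)=n+1$, and $g$ is undistorted.

For an infinite $f$-orbit $O$ put
$$\Sigma_f(O)=\sum_{x\in O}J_f(x),$$
a finite sum. The computation for $g$ generalizes.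

**Lemma 1.** If some infinite orbit $O$ has $\Sigma_f(O)\ne0$, then there is $d$ with $BR(f^n)\ge n-d$ for all $n\ge1$.

*Proof.* The breaks of $f$ on $O$ are finite in number, so they lie in $\{x_0,fx_0,\dots,f^dx_0\}$ for some $x_0\in O$ and $d\ge0$. Let $0\le i\le n-1-d$. Then
$$J_{f^n}(f^{-i}x_0)=\sum_{j=0}^{n-1}J_f(f^{j-i}x_0),$$
and $j-i$ runs over $[-i,n-1-i]$, which contains $[0,d]$. The sum therefore catches all breaks on $O$ and equals $\Sigma_f(O)\ne0$. The points $f^{-i}x_0$ are distinct, so $f^n$ has at least $n-d$ breaks when $n>d$. For $n\le d$ there is nothing to prove. $\square$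

The next lemma says that break counting handles every element with rational rotation number.

**Lemma 2.** If $f\in\mathrm{PL}_+(\mathbb S^1)$ has rational rotation number and infinite order, then some infinite $f$-orbit has $\Sigma_f\neq0$.

*Proof.* Some $g=f^q$, $q\ge1$, has a fixed point, and $g\ne\mathrm{id}$. Let $(a,b)$ be a component of $\mathbb S^1\setminus\mathrm{Fix}(g)$, lifted to an interval of length at most $1$ whose endpoints are fixed by a lift of $g$. On $(a,b)$ this lift is everywhere above or everywhere below the diagonal. Replacing $f$ by $f^{-1}$ changes $\Sigma_f(O)$ to $\sum_{x\in O}-J_f(f^{-1}x)=-\Sigma_f(O)$, so we may assume $g(x)>x$ on $(a,b)$.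

Near $a$ on the right, $g(a+t)=a+st$ with $s=D_+g(a)$, and $g(x)>x$ gives $s>1$. Near $b$ on the left, $g(b-t)=b-st$ with $s=D_-g(b)$, and $g(x)>x$ gives $s<1$. The logarithm of the slope goes from $\log D_+g(a)$ to $\log D_-g(b)$ by jumps of size $J_g$, so
$$\sum_{x\in(a,b)}J_g(x)=\log\frac{D_-g(b)}{D_+g(a)}<0 .$$
Every $g$-orbit in $(a,b)$ is infinite, since $g$ moves points strictly to the right. Split the finite sum according to $g$-orbits: one orbit $\{g^mx\}_{m\in\mathbb Z}$ has nonzero total $J_g$. The $f$-orbit $O$ of $x$ is then infinite, and each integer is uniquely $qm+i$ with $0\le i<q$. Hence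
$$0\ne\sum_mJ_g(g^mx)=\sum_m\sum_{i=0}^{q-1}J_f(f^{qm+i}x)=\Sigma_f(O).\qquad\square$$

**Where the count stops working.** The rotation $R_\tau$ has no breaks at all. The element $u$ shows that this is not merely a matter of rotations. Its slopes on the three pieces are $\tau,\varphi,1$, so
$$J_u(0)=-\log\varphi,\qquad J_u(\tau^2)=2\log\varphi,\qquad J_u(\tau)=-\log\varphi .$$
Moreover $u(\tau)=\tau^2$ and $u(\tau^2)=0$, so the three breaks sit consecutively on one orbit, $\tau\mapsto\tau^2\mapsto0\mapsto2\tau^2$, and the values $-1,2,-1$ (in units of $\log\varphi$) add up to $0$. We shall see in the next section that $BR(u^n)\le4$ for all $n$. What remains are the elements for which all the sums $\Sigma_f(O)$ vanish.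

## 4. A step density that straightens the map

If the breaks cancel along orbits, perhaps $f$ is a rotation seen in the wrong coordinate. A PL change of coordinate has the form $h(x)=\int_0^x\rho$ with $\rho>0$ a step function, and $hfh^{-1}$ has derivative $\rho(fx)Df(x)/\rho(x)$. For this to be constant, the logarithmic jumps $H$ of $\rho$ must satisfy $H(fx)+J_f(x)-H(x)=0$. The telescoping sum $H(x)=\sum_{i\ge0}J_f(f^ix)$ solves this equation, and $\Sigma_f=0$ is what makes $H$ finitely supported.

Try it on $u$. Summing forward along $\tau\mapsto\tau^2\mapsto0$ gives $H(0)=-\log\varphi$, $H(\tau^2)=\log\varphi$, $H(\tau)=0$, and $H=0$ elsewhere. So $\rho=1$ on $[0,\tau^2)$, $\rho=\varphi$ on $[\tau^2,1)$, and at $1$ the jump brings $\rho$ back to $1$. Integrating,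
$$h(x)=x\ \text{ on }[0,\tau^2],\qquad h(x)=\varphi x-\tau^3\ \text{ on }[\tau^2,1],\qquad L=h(1)=\varphi-\tau^3=2-\tau=1+\tau^2 .$$
We claim that $huh^{-1}$ is the rotation $y\mapsto y+1$ of $\mathbb R/L\mathbb Z$. On $[0,\tau^2)$, $h(u(x))=\varphi(\tau x+2\tau^2)-\tau^3=x+2\tau-\tau^3=x+1=h(x)+1$. On $[\tau^2,\tau)$, $h(u(x))=\varphi x-\tau$ while $h(x)+1-L=\varphi x-\tau^3-\tau^2=\varphi x-\tau$. On $[\tau,1)$, $h(u(x))=\varphi x-\varphi\tau^3-\tau^3=\varphi x-\tau^2-\tau^3=h(x)+1-L$. So $u^n=h^{-1}R_1^nh$ on $\mathbb R/L\mathbb Z$, and since rotations have no breaks, $BR(u^n)\le BR(h)+BR(h^{-1})=4$, as claimed.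

In general there is an obstruction: the jumps of $\rho$ around the circle need not multiply to $1$. Consider
$$w(x)=\tfrac32x+\tfrac12\ \text{ on }[0,\tfrac13),\qquad w(x)=\tfrac34x-\tfrac14\ \text{ on }[\tfrac13,1),$$
an element of $\mathrm{PL}_+(\mathbb S^1)$, with images $[\frac12,1)$ and $[0,\frac12)$. It is multiplication by $\frac32$ on $\mathbb R_{>0}/2^{\mathbb Z}$ in the coordinate $y=1+x\in[1,2)$; hence its rotation number is $\log_2\frac32$, which is irrational. Its breaks are $\frac13\mapsto0$ with $J_w(\frac13)=-\log2$ and $J_w(0)=\log2$. The sum over the orbit is zero, $H(\frac13)=0$ and $H(0)=\log2$: the density $\rho$ is $1$ on $[0,1)$, $2$ on $[1,2)$, and so on, and is not periodic. The lemma below allows this and shows that it requires slopes of rank at least two.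

**Lemma 3.** Let $f\in\mathrm{PL}_+(\mathbb S^1)$ have irrational rotation number and $\Sigma_f(O)=0$ for every orbit. Let $\Delta\subset\mathbb R_{>0}$ be the group generated by the slopes of $f$, $\tilde f$ a lift of $f$ to $\mathbb R$, and $T(x)=x+1$. There are $\kappa,\lambda\in\Delta$ and a right-continuous step function $\rho:\mathbb R\to\Delta$, with locally finitely many discontinuities whose classes mod $\mathbb Z$ lie in $f$-orbits of break points of $f$, such that
$$\rho(x+1)=\lambda\rho(x),\qquad\rho(\tilde fx)\,D\tilde f(x)=\kappa\,\rho(x)\quad\text{off a discrete set}.\tag{2}$$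
(a) If $\lambda=1$, then $\kappa=1$. With $L=\int_0^1\rho$ and $h(x)=\int_0^x\rho$, the map $h$ induces a PL homeomorphism $\mathbb R/\mathbb Z\to\mathbb R/L\mathbb Z$, and $hfh^{-1}$ is a rotation $R_\beta$ of $\mathbb R/L\mathbb Z$ with $\beta/L\notin\mathbb Q$.
(b) If $\lambda\ne1$, then $\kappa,\lambda$ are multiplicatively independent; in particular $\Delta$ is not cyclic.

*Proof.* **Step 1: construct the jumps.** The rotation number is irrational, so there are no periodic points and all orbits are infinite. Hence $H(x)=\sum_{i\ge0}J_f(f^ix)$ is a finite sum, $e^{H(x)}\in\Delta$, and $H-H\circ f=J_f$. On an orbit without breaks $H=0$. On an orbit $O$ whose breaks lie in $\{x_0,\dots,f^dx_0\}$ we have $H(f^ix_0)=0$ for $i>d$, because no breaks lie ahead, and $H(f^ix_0)=\Sigma_f(O)=0$ for $i\le0$, because all breaks lie ahead. Only finitely many orbits contain breaks, so $H$ has finite support, contained in orbits of breaks.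

**Step 2: construct $\rho$.** Let $\rho$ be the right-continuous step function with $\rho(0)=1$ and $\rho(x+)/\rho(x-)=e^{H(x\bmod1)}$ for all $x\in\mathbb R$. Its values lie in $\Delta$. The step function $\rho(x+1)/\rho(x)$ is right-continuous without jumps, so it is constant; at $x=0$ it equals the product of the jumps over $(0,1]$, which is $\lambda=\exp\sum_{x\in\mathbb S^1}H(x)\in\Delta$. At each $x$ the step function $\rho(\tilde fx)D\tilde f(x)/\rho(x)$ has logarithmic jump $H(fx)+J_f(x)-H(x)=0$. So it is a constant $\kappa\in\Delta$ off a discrete set. This is (2).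

**Step 3: the periodic case (a).** If $\lambda=1$, then $\rho$ has period $1$. Integrate the second part of (2) over $[0,1]$ and substitute $y=\tilde f(x)$: the left side is $\int_{\tilde f(0)}^{\tilde f(0)+1}\rho=\int_0^1\rho$, the right side is $\kappa\int_0^1\rho$. So $\kappa=1$. Since $h(x+1)=h(x)+L$ and $h$ is continuous, piecewise linear and strictly increasing, $h$ induces a PL homeomorphism $\mathbb R/\mathbb Z\to\mathbb R/L\mathbb Z$. The PL homeomorphism $h\tilde fh^{-1}$ has derivative $\rho(\tilde fx)D\tilde f(x)/\rho(x)=1$ at $h(x)$ off a discrete set, so it is a translation by some $\beta$. The rotation number of $R_\beta$, which is $\beta/L$ mod $1$, equals that of $f$ and is irrational.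

**Step 4: the non-periodic case (b).** Suppose $\lambda\ne1$ and $\kappa^a\lambda^{-m}=1$ with integers $(a,m)\neq(0,0)$. If $a=0$, then $\lambda^m=1$ with $m\ne0$ and $\lambda>0$, so $\lambda=1$, a contradiction. So $a\ne0$. Put $\psi=\tilde f^aT^{-m}$, which commutes with $T$ and equals $\tilde f^a-m$. Iterating (2), forward or backward, gives $\rho(\tilde f^ax)D\tilde f^a(x)=\kappa^a\rho(x)$ off a discrete set. Hence
$$\rho(\psi x)\,D\psi(x)=\lambda^{-m}\kappa^a\rho(x)=\rho(x)\quad\text{off a discrete set}.$$
The continuous function $x\mapsto\int_x^{\psi(x)}\rho$ has derivative $\rho(\psi x)D\psi(x)-\rho(x)=0$ off a discrete set, so it is a constant $\delta$. Replacing $x$ by $x+1$ shifts both limits by $1$ and multiplies $\rho$ by $\lambda$, so $\delta=\lambda\delta$ and $\delta=0$. As $\rho>0$, this means $\psi=\mathrm{id}$, hence $f^a=\mathrm{id}$, which contradicts the irrational rotation number. Finally, two elements of a cyclic group are always multiplicatively dependent, so $\Delta$ is not cyclic. $\square$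

In $F_\tau$ all slopes lie in the cyclic group $\tau^{\mathbb Z}$. So case (b) cannot occur there, and what remains is rotations, possibly on a circle of another length $L$.

The length $L$ deserves care. For $u$ we found $L=2-\tau$ and $\beta=1$. The rotation number is $1/L=(3+\tau)/5$, because $(2-\tau)(3+\tau)=6-\tau-\tau^2=5$. Of course $h/L$ conjugates $u$ inside $\mathrm{PL}_+(\mathbb S^1)$ to the rotation of $\mathbb R/\mathbb Z$ by $(3+\tau)/5$. But $(3+\tau)/5\notin A$, so that rotation is not in $F_\tau$; and since rotation numbers are conjugacy invariants, $u$ is not conjugate to any rotation belonging to $F_\tau$. Also $h/L$ has slope $1/L=(3+\tau)/5$, which is not even in $A$, let alone a power of $\tau$. We shall keep the slopes in $\tau^{\mathbb Z}$ and let the circle have length $L\in A$.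

## 5. The second embedding of $\mathbb Z[\tau]$

We need a subadditive function that sees rotations. It cannot be one defined on all of $\mathrm{PL}_+(\mathbb S^1)$, because there rotations are distorted. It must use the arithmetic of $A$.

Let $x\mapsto x'$ be the nontrivial automorphism of $\mathbb Q(\sqrt5)$, given by $\sqrt5\mapsto-\sqrt5$. It maps $A$ to itself, $\tau'=-\varphi$ and $\tau-\tau'=\sqrt5$. So
$$(\tau^k)'=(-\varphi)^k,\qquad|(\tau^k)'|=\varphi^k=\tau^{-k}.\tag{3}$$
Look at $R_\tau^n$ with $n\geq1$. On representatives in $[0,1)$ it adds $x$ or $x-1$, where $x=n\tau-\lfloor n\tau\rfloor$. These constants stay in $(-1,1)$ forever. But $x-x'=n(\tau-\tau')=\sqrt5\,n$, so $x'=x-\sqrt5\,n$ runs off linearly. For $n=1,2,3$ we get $x=\tau,\ 2\tau-1,\ 3\tau-1$ and $x'\approx-1.618,\ -4.236,\ -5.854$.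

Thus we should measure the conjugates of the additive constants. The first choice, the maximum of $|c'|$ over all pieces $\tau^kx+c$, is not subadditive. On $[\tau^2,1]$ we have $g(x)=1-\tau(1-x)$, and $g$ maps this interval into itself. So there $g^n(x)=\tau^nx+(1-\tau^n)$, whose constant has conjugate $1-(-\varphi)^n$, of exponential size for a word of length $n$. The reason is that composing with a piece of slope $\tau^l$ turns $c$ into $\tau^lc+d$, hence $c'$ into $(-\varphi)^lc'+d'$: a piece that contracts on the real side expands on the conjugate side by the inverse factor. This also shows the remedy. The image on which $c'$ has been multiplied by $\varphi^l$ in absolute value is shorter by $\tau^l$. In the example, the image of $[\tau^2,1)$ under $g^n$ has length $\tau^{n+1}$, so the integral of $|1-(-\varphi)^n|$ over it stays bounded. *Integrate $|c'|$ over the image, and the two factors cancel.*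

**Definition.** For $L,M\in A_{>0}$ let $G(L,M)$ be the set of orientation-preserving PL homeomorphisms $f:C_L\to C_M$ with slopes in $\tau^{\mathbb Z}$, breaks in $A/L\mathbb Z$, and $f(A/L\mathbb Z)=A/M\mathbb Z$.

These sets are closed under composition and inversion, since the breaks of $gf$ are breaks of $f$ or $f$-preimages of breaks of $g$, and the breaks of $f^{-1}$ are $f$-images of breaks of $f$. Also $G(1,1)=F_\tau$. The map $h$ built from $u$ lies in $G(1,2-\tau)$, by the Observation.

For $f\in G(L,M)$ let $\hat f:[0,L)\to[0,M)$ be the corresponding bijection of representatives, so $\widehat{gf}=\hat g\hat f$. Off a finite set $\hat f(x)=\tau^kx+c$ with $k,c$ locally constant. Each $c$ lies in $A$: pick $x\in A$ in the interval in question, which is possible because $A$ is dense; then $\hat f(x)\in A$ because $f(A/L\mathbb Z)=A/M\mathbb Z$ and $M\in A$, and $\tau^kx\in A$ because $\tau$ is a unit. So $c'$ makes sense. For all but finitely many $y\in[0,M)$ set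
$$b_f(y)=c'\quad\text{where }\hat f(x)=\tau^kx+c\text{ near }x=\hat f^{-1}(y),\qquad V(f)=\int_0^M|b_f(y)|\,dy .$$

Two examples. For $g$ the constants are $0$, and $\tau^2$ with image $[\tau,1)$ of length $\tau^2$; since $(\tau^2)'=\varphi^2$, $V(g)=\varphi^2\tau^2=1$. For $h\in G(1,2-\tau)$ the constants are $0$, and $-\tau^3$ with image $[\tau^2,1+\tau^2)$ of length $1$; so $V(h)=\varphi^3$.

**Lemma 4.** $V(gf)\le V(g)+V(f)$ and $V(f^{-1})=V(f)$, whenever the compositions are defined.

*Proof.* Let $f\in G(L,M)$ and $g\in G(M,N)$. If $\hat f=\tau^kx+c$ near $x$ and $\hat g=\tau^ly+d$ near $y=\hat f(x)$, then $\hat g\hat f=\tau^{k+l}x+\tau^lc+d$. With $z=\hat g(y)$ this gives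
$$b_{gf}(z)=(-\varphi)^l\,b_f(y)+b_g(z).\tag{4}$$
To integrate the first term over $z$, substitute $z=\hat g(y)$ piece by piece: $dz=\tau^l\,dy$ and $\varphi^l\tau^l=1$, so
$$\int_0^N\varphi^{l}\,|b_f(\hat g^{-1}z)|\,dz=\int_0^M|b_f(y)|\,dy=V(f),$$
where $l=l(z)$ depends on the piece. The triangle inequality gives the first claim. For the inverse, locally $x=\tau^{-k}y-\tau^{-k}c$, so $|b_{f^{-1}}(x)|=\varphi^{-k}|b_f(y)|$, while $dx=\tau^{-k}dy=\varphi^k\,dy$. Hence $\int|b_{f^{-1}}(x)|\,dx=\int|b_f(y)|\,dy$. $\square$

Consequently, for a finite $S\subset F_\tau$ with $v=\max_SV$, and $f^n\in\langle S\rangle$,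
$$V(f^n)\le v\cdot l_S(f^n).\tag{5}$$

Integration over a circle is essential here. For the translation $a(x)=x+1$ of Section 1 the constant has conjugate $1$ everywhere, and its integral over the whole line is infinite; the argument says nothing about the line, as it should.

## 6. Linear growth of $V$ on rotations

We now check that $V$ sees every irrational rotation that can come out of Lemma 3(a).

**Lemma 5.** Let $L,\beta\in A$, $L>0$, and $R_\beta:C_L\to C_L$. Then $\big|V(R_\beta^n)-n|L\beta'-\beta L'|\big|\le L|L'|$ for $n\ge1$. If $\beta/L\notin\mathbb Q$, then $|L\beta'-\beta L'|\in\sqrt5\,\mathbb Z_{>0}$.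

*Proof.* For $x\in[0,L)$ we have $\hat R_\beta^n(x)=x+n\beta-mL$ with $m=\lfloor(x+n\beta)/L\rfloor\in\{m_n,m_n+1\}$, where $m_n=\lfloor n\beta/L\rfloor$. Since $m_n\le n\beta/L<m_n+1$, in both cases $|m-n\beta/L|\le1$. The conjugate of the constant is
$$n\beta'-mL'=n\Big(\beta'-\frac\beta LL'\Big)+\Big(\frac{n\beta}L-m\Big)L',$$
which differs from $n(\beta'-\frac\beta LL')$ by at most $|L'|$. Integrating absolute values over an interval of length $L$ gives the first claim.

For the second, write $L=p+q\tau$, $\beta=r+t\tau$ with $p,q,r,t\in\mathbb Z$. Expanding, the terms $pr$ and $qt\tau\tau'$ cancel and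
$$L\beta'-\beta L'=(p+q\tau)(r+t\tau')-(r+t\tau)(p+q\tau')=(qr-pt)(\tau-\tau')=(qr-pt)\sqrt5 .$$
If $qr=pt$, then $(r,t)$ is a rational multiple of $(p,q)\ne(0,0)$, so $\beta/L\in\mathbb Q$. $\square$

For $u$ we have $L=2-\tau$, $\beta=1$, and $|L\beta'-\beta L'|=|L-L'|=\sqrt5$. Since $L'=2+\varphi$, $LL'=(2-\tau)(3+\tau)=5$. So $V(R_1^n)\ge\sqrt5\,n-5$ on $C_L$. As $R_1^n=hu^nh^{-1}$, Lemma 4 gives $V(u^n)\ge\sqrt5\,n-5-2\varphi^3$, and $u$ is undistorted in $F_\tau$. The general proof follows exactly this path.

## 7. No infinite-order distortion in $F_\tau$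

**Theorem 1.** Let $S\subset F_\tau$ be finite, $B=\max_SBR$, $v=\max_SV$.

1. Every $f\in\langle S\rangle$ of infinite order satisfies
$$\ell_S^\infty(f)\ \ge\ \min\Big(\frac1B,\frac{\sqrt5}v\Big)>0\qquad(1/0:=\infty),$$
a bound independent of $f$. Hence $F_\tau$ has no distorted element of infinite order.
2. $V(R_\tau^n)=\sqrt5\,|n|$ for all $n\in\mathbb Z$. So $v>0$ and $l_S(R_\tau^n)\ge\sqrt5\,|n|/v$ whenever $R_\tau\in\langle S\rangle$.
3. For $S=\{R_\tau\}$, the inequality in 2 is an equality for every $n$, and the inequality in 1 is an equality for $f=R_\tau^{\pm1}$. (For $f=R_\tau^k$, $k\neq0$, with this $S$, one has $\ell_S^\infty(f)=|k|$ while the lower bound in 1 equals $1$.)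

*Proof of part 1.* Let $f\in\langle S\rangle$ have infinite order.

**Step 1: the breaks do not cancel.** Suppose some infinite orbit has $\Sigma_f\ne0$. By Lemma 1 and (1), $n-d\le BR(f^n)\le B\,l_S(f^n)$ for all $n\ge1$. Hence $B>0$, and dividing by $n$ gives $\ell_S^\infty(f)\ge1/B$.

**Step 2: otherwise, reduce to a rotation.** Suppose $\Sigma_f(O)=0$ for every infinite orbit $O$. By Lemma 2 the rotation number of $f$ is irrational, so all orbits are infinite and Lemma 3 applies. Here $\Delta\subset\tau^{\mathbb Z}$ is cyclic, so (b) is impossible and (a) holds: $hfh^{-1}=R_\beta$ on $\mathbb R/L\mathbb Z$ with $\beta/L\notin\mathbb Q$.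

**Step 3: the conjugacy stays golden.** We show $L,\beta\in A$ and $h\in G(1,L)$. The function $\rho$ takes values in $\tau^{\mathbb Z}$. Its discontinuities have classes in $f$-orbits of breaks of $f$; the breaks lie in $A/\mathbb Z$ and $f(A/\mathbb Z)=A/\mathbb Z$, so all discontinuities lie in $A$. Therefore $L=\int_0^1\rho$ is a finite sum of products of a power of $\tau$ with a difference of two elements of $A$, and $L\in A_{>0}$. The map $h$ has slopes in $\tau^{\mathbb Z}$, breaks in $A/\mathbb Z$, and $h(0)=0$. By the Observation of Section 2, $h(A/\mathbb Z)=A/L\mathbb Z$, so $h\in G(1,L)$. Then $hfh^{-1}$ preserves $A/L\mathbb Z$, which contains $0$; so the image of $0$, which is $\beta$ mod $L$, lies in $A/L\mathbb Z$, and $\beta\in A$.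

**Step 4: compare growth.** Since $R_\beta^n=hf^nh^{-1}$, Lemma 4 gives $V(R_\beta^n)\le V(f^n)+2V(h)$. With Lemma 5, for $n\ge1$,
$$V(f^n)\ \ge\ V(R_\beta^n)-2V(h)\ \ge\ \sqrt5\,n-L|L'|-2V(h).$$
With (5), $v\,l_S(f^n)\ge\sqrt5\,n-L|L'|-2V(h)$. So $v>0$, and dividing by $n$ gives $\ell_S^\infty(f)\ge\sqrt5/v$.

In both cases the inequality of part 1 holds. The bound is positive, and $S$ was an arbitrary finite subset of $F_\tau$ with $f\in\langle S\rangle$. So $f$ is undistorted in every finitely generated subgroup of $F_\tau$ containing it, that is, undistorted in $F_\tau$.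

*Proof of part 2.* For $n\ge1$ put $x=n\tau-\lfloor n\tau\rfloor\in(0,1)$; then $x'=-n\varphi-\lfloor n\tau\rfloor<0$. The map $\hat R_\tau^n$ has constant $x$ on $[0,1-x)$ and constant $x-1$ on $[1-x,1)$, and the images have the same lengths $1-x$ and $x$. Thus
$$V(R_\tau^n)=(1-x)|x'|+x|x'-1|=-(1-x)x'+x(1-x')=x-x'=n(\tau-\tau')=\sqrt5\,n .$$
For negative exponents use $V(f^{-1})=V(f)$, and $V(\mathrm{id})=0$. If $R_\tau\in\langle S\rangle$, then (5) gives $\sqrt5\,|n|\le v\,l_S(R_\tau^n)$; so $v>0$ and the stated bound follows.

*Proof of part 3.* For $S=\{R_\tau\}$ we have $B=0$, $v=\sqrt5$ and $l_S(R_\tau^n)=|n|$. So $l_S(R_\tau^n)=\sqrt5\,|n|/v$ for all $n$, the lower bound in part 1 is $\min(\infty,1)=1$, and $\ell_S^\infty(R_\tau^k)=|k|$, which equals $1$ for $k=\pm1$. $\blacksquare$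

Note what the generators must be: $V$ is defined only for maps with slopes in $\tau^{\mathbb Z}$ and constants in $A$, so part 2 concerns words in elements of $F_\tau$. It makes no statement about words in other PL maps, and with arbitrary PL maps allowed $R_\tau$ is distorted.

## 8. Distorted elements of $\mathrm{PL}_+(\mathbb S^1)$

Lemmas 1–3 made no use of the golden number. To turn them into a classification in $\mathrm{PL}_+(\mathbb S^1)$ we must treat case (b) of Lemma 3, where $\lambda\ne1$.

The element $w$ of Section 4 shows what to expect. Here $\lambda=2$ and $\kappa=\frac32$: on $[0,\frac13)$ we have $\rho(\tilde wx)D\tilde w(x)=1\cdot\frac32$, and on $[\frac13,1)$, where $\tilde w(x)=\frac34x+\frac34\in[1,\frac32)$, we have $2\cdot\frac34=\frac32$. The slopes of $w^n$ are therefore $(\frac32)^n2^{-m}$. They stay bounded as real numbers, but the exponent of $3$ in them is $n$. So one should measure slopes by their exponents.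

**Lemma 6.** In the situation of Lemma 3(b) ($\lambda\ne1$), $f$ is undistorted in $\mathrm{PL}_+(\mathbb S^1)$.

*Proof.* **Step 1: a subadditive function.** Let $f\in\langle S\rangle$ with $S\subset\mathrm{PL}_+(\mathbb S^1)$ finite. By the chain rule, slopes of elements of $\langle S\rangle$ lie in the group $\Lambda_S\subset\mathbb R_{>0}$ generated by the slopes of elements of $S$. This group is finitely generated, abelian and torsion-free; fix an isomorphism $\psi:\Lambda_S\to\mathbb Z^r$. Let $W(g)=\max_x\|\psi(Dg(x))\|_1$, the maximum over non-break points $x$. By the chain rule $W(g_1g_2)\le W(g_1)+W(g_2)$, and $W(g^{-1})=W(g)$. So $W(f^n)\le(\max_SW)\,l_S(f^n)$.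

**Step 2: the slopes of $f^n$.** Take $x\in[0,1)$ outside the countable set where (2) fails along the forward orbit. Let $m=\lfloor\tilde f^nx\rfloor$ and $\tilde f^nx=y+m$ with $y\in[0,1)$. Iterating (2) and using $\rho(y+m)=\lambda^m\rho(y)$,
$$Df^n(x)=\kappa^n\frac{\rho(x)}{\rho(\tilde f^nx)}=\kappa^n\lambda^{-m}r_n,\qquad r_n=\frac{\rho(x)}{\rho(y)},$$
where $r_n$ lies in the finite set of ratios of values of $\rho$ on $[0,1)$. Moreover $m/n\to\alpha$, where $\alpha=\lim\tilde f^n(x)/n$ is irrational.

**Step 3: linear growth.** The numbers $\kappa,\lambda$ and the values of $\rho$ lie in $\Delta\subset\Lambda_S$. Hence $W(f^n)\ge\|n\psi(\kappa)-m\psi(\lambda)\|_1-C$ with $C$ independent of $n$, and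
$$\liminf_n\frac{W(f^n)}n\ge\|\psi(\kappa)-\alpha\psi(\lambda)\|_1 .$$
The right side is positive: $\psi(\kappa)$ and $\psi(\lambda)$ are integer vectors with $\psi(\lambda)\ne0$, so $\psi(\kappa)=\alpha\psi(\lambda)$ would force $\alpha\in\mathbb Q$. Thus $\max_SW>0$ and $\ell_S^\infty(f)>0$. Since $S$ was arbitrary, $f$ is undistorted. $\square$

**Theorem 2 (classification in $\mathrm{PL}_+(\mathbb S^1)$).** An infinite-order $f\in\mathrm{PL}_+(\mathbb S^1)$ is distorted in $\mathrm{PL}_+(\mathbb S^1)$ if and only if it is conjugate in $\mathrm{PL}_+(\mathbb S^1)$ to an irrational rotation.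

*Proof.* *If.* Irrational rotations are distorted in $\mathrm{PL}_+(\mathbb S^1)$ by the theorem of Banecki and Szarek, which we cite. Distortion is invariant under conjugation: conjugate the finitely generated subgroup as well.

*Only if.* Let $f$ have infinite order. If its rotation number is rational, Lemma 2 gives an infinite orbit with $\Sigma_f\ne0$. Whenever such an orbit exists, Lemma 1 and (1), which is valid for any finite $S\subset\mathrm{PL}_+(\mathbb S^1)$, show that $f$ is undistorted. Otherwise the rotation number is irrational, all $\Sigma_f(O)$ vanish, and Lemma 3 applies. If $\lambda\ne1$, $f$ is undistorted by Lemma 6. If $\lambda=1$, then $h/L$ is an element of $\mathrm{PL}_+(\mathbb S^1)$ that conjugates $f$ to the rotation $R_{\beta/L}$ of $\mathbb R/\mathbb Z$, which is irrational. $\blacksquare$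

## 9. Balanced slopes in number fields

In Lemma 4 the golden number enters only through (3): the conjugate of a slope has absolute value equal to the inverse of the slope, which is exactly what the $L^1$-norm tolerates. The $L^p$-norm tolerates $|\sigma(\lambda)|=\lambda^{-1/p}$.

**Theorem 3.** Let $K\subset\mathbb R$ be a number field, $\sigma:K\to\mathbb C$ a field embedding with $\{x\in K:\sigma(x)=x\}=\mathbb Q$, $p\in[1,\infty]$, and $\Lambda=\{\lambda\in K_{>0}:|\sigma(\lambda)|=\lambda^{-1/p}\}$ (with $1/\infty=0$). Let $G$ be the group of $f\in\mathrm{PL}_+(\mathbb R/\mathbb Z)$ with slopes in $\Lambda$ and $f(K/\mathbb Z)=K/\mathbb Z$. Then $G$ has no distorted element of infinite order. This applies to: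

* $K$ real quadratic, $\Lambda$ = all positive elements of norm $\pm1$ ($p=1$);
* $K\subset\mathbb R$ cubic, not totally real, $\Lambda$ = all positive elements of norm $\pm1$ ($p=2$).

A concrete case of the second kind: let $\theta\approx1.3247$ be the real root of $x^3-x-1$. This polynomial has no rational root and exactly one real root, and the product of its roots is $1$. So for a non-real embedding $\sigma$ of $\mathbb Q(\theta)$ we have $\theta\,|\sigma(\theta)|^2=1$, that is, $|\sigma(\theta)|=\theta^{-1/2}$, and $\theta\in\Lambda$ with $p=2$.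

*Proof.* Let $f\in G$ have infinite order. By the proof of Theorem 2, $f$ is undistorted in $\mathrm{PL}_+(\mathbb S^1)$, hence in $G$, unless Lemma 3(a) applies to $f$. So assume that it does, with $\rho$, $h$, $L$, $\beta$ as there.

**Step 1: breaks lie in $K/\mathbb Z$.** This was a hypothesis in $F_\tau$; here it is automatic. The affine pieces of a lift of $f$ are $\lambda_ix+c_i$ with $\lambda_i\in\Lambda\subset K$. Evaluating at a point of $K$, which is dense in $\mathbb R$, and using $f(K/\mathbb Z)=K/\mathbb Z$, we get $c_i\in K$. A break between two consecutive pieces satisfies $\lambda_1x+c_1=\lambda_2x+c_2$ with $\lambda_1\ne\lambda_2$, so $x=(c_2-c_1)/(\lambda_1-\lambda_2)\in K$.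

**Step 2: the conjugacy stays over $K$.** $\Lambda$ is a group, so $\rho$ has values in $\Delta\subset\Lambda$. Its discontinuities lie in $K$, because $f$ preserves $K/\mathbb Z$. Hence $L=\int_0^1\rho\in K_{>0}$. Starting from $h(0)=0$ and moving from one discontinuity to the next, the values of $h$ there lie in $K$, so the pieces of $h$ are $\lambda x+c$ with $\lambda\in\Lambda$, $c\in K$. As $\lambda\in K\setminus\{0\}$, $h(x)\in K$ if and only if $x\in K$; so $h$ maps $K/\mathbb Z$ onto $K/L\mathbb Z$. The rotation $R_\beta=hfh^{-1}$ preserves $K/L\mathbb Z\ni0$, so $\beta\in K$. Also $\beta/L\notin\mathbb Q$.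

**Step 3: the cocycle and its norm.** Write $C_L=\mathbb R/L\mathbb Z$ also for $L\in K_{>0}$. For $L,M\in K_{>0}$ consider orientation-preserving PL homeomorphisms $g:C_L\to C_M$ with slopes in $\Lambda$ and $g(K/L\mathbb Z)=K/M\mathbb Z$. Let $\hat g:[0,L)\to[0,M)$ be the bijection of representatives; as in Step 1 its constants lie in $K$. Put $b_g(y)=\sigma(c)$, where $\hat g(x)=\lambda x+c$ near $x=\hat g^{-1}(y)$, and $V_p(g)=\|b_g\|_{L^p([0,M))}$. For $f_1:C_L\to C_M$ and $g:C_M\to C_N$ of this kind, the constant of $\hat g\hat f_1$ is $\lambda c+d$ if $\hat f_1$ has constant $c$ and $\hat g=\lambda y+d$. So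
$$b_{gf_1}(z)=\sigma(\lambda)\,b_{f_1}(\hat g^{-1}z)+b_g(z),\qquad\lambda=D\hat g(\hat g^{-1}z).\tag{6}$$
The first term has the same $L^p$-norm as $b_{f_1}$: for $p<\infty$ because $|\sigma(\lambda)|^p\,dz=\lambda^{-1}\lambda\,dy=dy$, and for $p=\infty$ because $|\sigma(\lambda)|=1$. By Minkowski's inequality $V_p(gf_1)\le V_p(g)+V_p(f_1)$. Apply (6) to the composition $g^{-1}g=\mathrm{id}$, for which $b_{\mathrm{id}}=0$: then $b_{g^{-1}}$ is minus a function with the same $L^p$-norm as $b_g$. So $V_p(g^{-1})=V_p(g)$.

**Step 4: growth on rotations.** As in Lemma 5, the constants of $\hat R_\beta^n$ are $n\beta-mL$ with $m\in\mathbb Z$, $|m-n\beta/L|\le1$, and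
$$\sigma(n\beta-mL)=n\,\sigma(L)\big(\sigma(\beta/L)-\beta/L\big)+\big(n\beta/L-m\big)\sigma(L),$$
where the last term is bounded by $|\sigma(L)|$. Therefore
$$V_p(R_\beta^n)=n\,L^{1/p}\,|\sigma(L)|\,\big|\sigma(\beta/L)-\beta/L\big|+O(1).$$
The coefficient of $n$ is nonzero, since $L\neq0$ and $\beta/L\in K\setminus\mathbb Q$ is not fixed by $\sigma$.

**Step 5: conclusion.** From $R_\beta^n=hf^nh^{-1}$ we get $V_p(f^n)\ge V_p(R_\beta^n)-2V_p(h)$, which grows linearly. For every finite $S\subset G$ with $f\in\langle S\rangle$ we have $V_p(f^n)\le(\max_SV_p)\,l_S(f^n)$. So $\ell_S^\infty(f)>0$, and $f$ is undistorted in $G$.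

**Step 6: the two families.** Let $K$ be real quadratic and $\sigma$ its conjugation. The fixed field is $\mathbb Q$, and for $\lambda>0$ we have $|N(\lambda)|=\lambda|\sigma(\lambda)|$, so $|N(\lambda)|=1$ if and only if $|\sigma(\lambda)|=\lambda^{-1}$; thus $p=1$. Let $K\subset\mathbb R$ be cubic and not totally real, and let $\sigma$ be a non-real embedding. The field $\{x\in K:\sigma(x)=x\}$ is a proper subfield, because $\sigma$ is not the inclusion $K\subset\mathbb R$; since $K$ has prime degree, it is $\mathbb Q$. The three embeddings are the inclusion, $\sigma$ and its complex conjugate, so for $\lambda>0$ we have $|N(\lambda)|=\lambda|\sigma(\lambda)|^2$, which is $1$ if and only if $|\sigma(\lambda)|=\lambda^{-1/2}$; thus $p=2$. $\blacksquare$
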